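# Solidity of crossed products by nonsingular Bernoulli actions of biexact groups

## 1. A shift of the free group that changes one marginal

Let $\mathbb F_2=\langle a,b\rangle$ and let $\Sigma\subset\mathbb F_2$ be the set of reduced words whose last letter is $a$. On $\{0,1\}$ take two probability measures, $\nu_0$ with $\nu_0(0)=\nu_0(1)=\frac12$ and $\nu_1$ with $\nu_1(0)=\frac13$, $\nu_1(1)=\frac23$. Put $\mu_h=\nu_1$ if $h\in\Sigma$ and $\mu_h=\nu_0$ otherwise, and let $\mathbb F_2$ act on $(X,\mu)=\prod_{h}(\{0,1\},\mu_h)$ by $(g\cdot x)_h=x_{g^{-1}h}$.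

What does $g$ do to $\mu$? The measure $g_*\mu$ is again a product measure, and its marginal at site $h$ is the law of $x_{g^{-1}h}$, that is $\mu_{g^{-1}h}$. If $h\in\Sigma$, then in the product $b^{\pm1}h$ at most the first letter of $h$ is cancelled. That letter is then $b^{\mp1}$, so it is not the last letter $a$, and $b^{\pm1}h$ still ends in $a$. Hence $b\Sigma=\Sigma$, and $b$ preserves $\mu$. Similarly $a\Sigma\subset\Sigma$, and for $h\in\Sigma$ the word $a^{-1}h$ ends in $a$ unless $h=a$, when it is $e$. So $a\Sigma=\Sigma\setminus\{a\}$. Therefore $a_*\mu$ and $\mu$ have the same marginals at every site except the site $a$, where $a_*\mu$ has $\mu_e=\nu_0$ and $\mu$ has $\mu_a=\nu_1$. Thus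
$$\frac{d(a_*\mu)}{d\mu}(x)=\frac{\nu_0(x_a)}{\nu_1(x_a)}=\begin{cases}3/2,&x_a=0,\\3/4,&x_a=1.\end{cases}$$
Since $a$ and $b$ generate, $g_*\mu\sim\mu$ for all $g$, but the action does not preserve $\mu$. The measure $\mu$ is nonatomic, since every point has measure at most $\prod\frac23=0$. The action is essentially free: for $g\ne e$ pick infinitely many pairwise disjoint pairs $\{h,g^{-1}h\}$. The events $x_h=x_{g^{-1}h}$ for these pairs are independent and have probability at most $\frac59$, so almost no $x$ is fixed by $g$.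

The unitary implementation $(U_g\xi)(x)=\big(\frac{dg_*\mu}{d\mu}(x)\big)^{1/2}\xi(g^{-1}x)$ on $L^2(X,\mu)$ no longer fixes the constant function. It is best to look at it in terms of half-densities. Let $\omega_h\in\ell^2(\{0,1\})$ be the unit vector with entries $\mu_h(i)^{1/2}$. So $\omega_e=(\sqrt{1/2},\sqrt{1/2})$ and $\omega_a=(\sqrt{1/3},\sqrt{2/3})$. Think of $1\in L^2(X,\mu)$ as "$\omega_h$ at every site $h$". Then $U_a1$ equals $\sqrt{3/2}$ on $\{x_a=0\}$ and $\sqrt{3/4}$ on $\{x_a=1\}$: it is "$\omega_e$ at site $a$, and $\omega_h$ at every other site $h$". The unitary $U_a$ just transports half-densities, and the reference vector changes at one site.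

When all $\mu_h$ are equal, the crossed product $L^\infty(X,\mu)\rtimes\mathbb F_2$ has a strong indecomposability property, solidity, by a theorem of Ozawa. Does this survive when the reference vector moves, at one site as here, or a little at infinitely many sites?

## 2. Biexact groups, solid algebras, and the two theorems

Throughout, $\Gamma$ is a countably infinite group, $X_0$ is a standard Borel space, $(\mu_g)_{g\in\Gamma}$ are probability measures on $X_0$, $(X,\mu)=\prod_g(X_0,\mu_g)$, $(g\cdot x)_h=x_{g^{-1}h}$, and $g_*\mu\sim\mu$ for all $g\in\Gamma$. If moreover $\mu$ is nonatomic and the action is essentially free, this is called a nonsingular Bernoulli action. If all $\mu_g$ equal one non-Dirac measure, it is the probability measure preserving (pmp) Bernoulli action. In Theorem A and in the first statement of Theorem B, nonatomicity and essential freeness are not used.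

Conventions: amenable means injective. The sign $\otimes$ between C$^*$-algebras is the minimal tensor product and $\odot$ is the algebraic one. "Expectation" means faithful normal conditional expectation. A von Neumann algebra is diffuse if it has no minimal projections. Inner products are linear in the first variable, $|\xi\rangle\langle\eta|$ is $\zeta\mapsto\langle\zeta,\eta\rangle\xi$, and $\mathbb K(\mathcal H)$ denotes the compact operators. Ucp means unital completely positive. We write [BO] for Brown–Ozawa, *C\*-algebras and finite-dimensional approximations*.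

**Definition (biexact).** $\Gamma$ is biexact if $\Gamma$ is exact and there is a map $\xi:\Gamma\to\mathrm{Prob}(\Gamma)$ with $\lim_{g\to\infty}\|\xi(sgt)-s\cdot\xi(g)\|_1=0$ for all $s,t\in\Gamma$.

Example. The group $\mathbb F_2$ is exact. Let $\xi(g)$ be the uniform measure on the vertices of the geodesic $[e,g]$ in the Cayley tree, on which $\mathbb F_2$ acts by left multiplication. Then $s\cdot\xi(g)$ is uniform on $P=[s,sg]$ and $\xi(sgt)$ is uniform on $P'=[e,sgt]$. In a tree, $[e,sgt]\subset[e,s]\cup[s,sg]\cup[sg,sgt]$, so $|P'\setminus P|\le|s|+|t|$, and likewise $|P\setminus P'|\le|s|+|t|$. The $\ell^1$-distance of the uniform measures on $P$ and $P'$ is $2\big(1-\frac{|P\cap P'|}{\max(|P|,|P'|)}\big)\le\frac{2(|s|+|t|)}{|g|+1}\to0$. So $\mathbb F_2$ is biexact.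

**Definition (solid).** A von Neumann algebra $M$ is solid if for every diffuse von Neumann subalgebra $A\subset M$ that is the range of an expectation, $A'\cap M$ is amenable.

Example. The algebra $L(\mathbb F_2)\,\overline\otimes\,L(\mathbb F_2)$ is not solid: it has a trace, so all its subalgebras are ranges of expectations, and for $A=L(\mathbb F_2)\,\overline\otimes\,1$ the relative commutant contains the nonamenable algebra $1\,\overline\otimes\,L(\mathbb F_2)$. A von Neumann subalgebra of an amenable finite von Neumann algebra is amenable, so $A'\cap M$ is not amenable.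

Ozawa's theorem says that $L^\infty(X,\mu)\rtimes\Gamma$ is solid for every pmp Bernoulli action of a biexact group. The question whether the same holds for all nonsingular Bernoulli actions is taken from Vaes–Verjans, "Classification results for nonsingular Bernoulli crossed products", arXiv:2202.07323 (2022). The answer is yes.

**Theorem A.** If $\Gamma$ is biexact, then $M=L^\infty(X,\mu)\rtimes\Gamma$ is solid. More precisely, there are a $\sigma$-weakly dense exact unital C$^*$-algebra $B\subset M$ and a $\sigma$-weakly dense unital C$^*$-algebra $B^\sharp\subset M'$ (in the standard representation) such that $B\odot B^\sharp\to\mathbb B(\mathcal H)/\mathbb K(\mathcal H)$, $b\otimes c\mapsto bc+\mathbb K(\mathcal H)$, is continuous for the minimal tensor norm.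

The last property is Ozawa's condition (AO). The same method gives a complement for exact groups, which is not needed for Theorem A.

**Theorem B.** If $\Gamma$ is exact, then for every nonsingular Bernoulli action and every diffuse von Neumann subalgebra $A\subset L^\infty(X,\mu)$, the algebra $A'\cap M$ is amenable. Consequently, if the action is essentially free, $\mu$ is nonatomic, $\mathcal R$ is the orbit relation and $\mathcal S\subset\mathcal R$ is any subequivalence relation, then there is a partition $X=\bigsqcup_{n\ge0}Y_n$ into at most countably many $\mathcal S$-invariant sets with $\mathcal S|_{Y_0}$ amenable and $\mathcal S|_{Y_n}$ strongly ergodic and nonamenable for $n\ge1$.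

The vocabulary of the last sentence is recalled in Section 11. To prove (AO) we shall look for a ucp map $\Theta:\ell^\infty(\Gamma)\to\mathbb B(\mathcal H)$ that is $\Gamma$-equivariant modulo compact operators and whose image commutes, modulo compact operators, with the functions in $B$ and with all of $B^\sharp$. Section 8 shows that such a $\Theta$ suffices.

## 3. Probability measures indexed by finite sets, and moving vacuum vectors

**A one-point base.** If $X_0$ is a point, then $M=L(\Gamma)$ on $\ell^2(\Gamma)$, and $B$, $B^\sharp$ are generated by the left and right translations $\lambda_g$, $\rho_t$. Let $\Theta(f)\delta_k=\langle f,\xi(k)\rangle\delta_k$, where $\langle f,\xi(k)\rangle=\sum_x\xi(k)(x)f(x)$. Then $\lambda_g\Theta(f)\lambda_g^*-\Theta(g\cdot f)$, with $(g\cdot f)(h)=f(g^{-1}h)$, is diagonal with entries $\langle g\cdot f,\,g\cdot\xi(g^{-1}k)-\xi(k)\rangle$. These tend to $0$ as $k\to\infty$, so the operator is compact. In the same way $\rho_t\Theta(f)\rho_t^*-\Theta(f)$ has entries $\langle f,\xi(kt)-\xi(k)\rangle\to0$.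 The two halves of biexactness are exactly what is used.

**Finite base, pmp.** Let $X_0$ be finite with all $\mu_h$ equal, and let $\omega$ be the common half-density. Then $L^2(X)=\bigoplus_F\mathcal K_F$ over the finite sets $F\subset\Gamma$, where $\mathcal K_F$ has a vector of $\omega^\perp$ at the sites of $F$ and $\omega$ elsewhere; it is finite dimensional. On $L^2(X)\otimes\ell^2(\Gamma)$ the group acts by $u_g=U_g\otimes\lambda_g$, which maps $\mathcal K_F\otimes\delta_k$ to $\mathcal K_{gF}\otimes\delta_{gk}$. We want to attach to $(F,k)$ a probability measure on $\Gamma$. A first attempt is the uniform measure on $F$. It fails at once: multiplication by a function $\alpha$ of $x_{h_0}$ mixes $\mathcal K_F$ with $\mathcal K_{F\cup\{h_0\}}$, and for $F=\{h\}$ the uniform measures on $\{h\}$ and $\{h,h_0\}$ stay at distance $1$ as $h\to\infty$. So far-away sites must weigh more.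

Let $l:\Gamma\to[1,\infty)$ be proper with $|l(sht)-l(h)|\le c_{s,t}$ for all $h$ (for $\mathbb F_2$, $l(h)=1+|h|$ works), put $m_k(h)=\min(l(h),l(k^{-1}h))$, and let
$$z(F,k)=\sum_{h\in F}m_k(h)\delta_h+l(k)\,\xi(k),\qquad \zeta(F,k)=\frac{z(F,k)}{|z(F,k)|},\qquad |z(F,k)|=\sum_{h\in F}m_k(h)+l(k).$$
Let $\Theta(f)$ act on $\mathcal K_F\otimes\delta_k$ as the scalar $\langle f,\zeta(F,k)\rangle$. For given $R$ only finitely many $(F,k)$ have $|z(F,k)|\le R$, since then $l(k)\le R$ and $F\subset\{m_k\le R\}$. Here are the checks.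

- Left translation: $u_g\Theta(f)u_g^*-\Theta(g\cdot f)$ is controlled by $\|g\cdot\zeta(g^{-1}F,g^{-1}k)-\zeta(F,k)\|_1$. The weight $m_{g^{-1}k}(g^{-1}h)=\min(l(g^{-1}h),l(k^{-1}h))$ differs from $m_k(h)$ by at most a constant $c$, so the unnormalized measures differ by at most $c|F|+c+l(k)\|g\cdot\xi(g^{-1}k)-\xi(k)\|_1$. For every $r$, $|F|\le2|\{l<r\}|+|z(F,k)|/r$, because $m_k(h)<r$ forces $h\in\{l<r\}\cup k\{l<r\}$. Dividing by $|z(F,k)|\to\infty$, we see that the distance tends to $0$. Right translation is the same.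
- Multiplication by $\alpha(x_{h_0})$ mixes $F\setminus\{h_0\}$ and $F\cup\{h_0\}$. The two measures $\zeta$ differ by at most $2m_k(h_0)/|z(F\cup\{h_0\},k)|\le2l(h_0)/|z(F\cup\{h_0\},k)|\to0$.
- The commutant of $M$ contains the operators acting over $\delta_k$ as $\alpha$ at site $kh_0$. Now the difference is at most $2m_k(kh_0)/|z|\le2l(h_0)/|z|\to0$. Had we used the weight $l(h)$ instead of $m_k(h)$, the sets $\emptyset$ and $\{kh_0\}$ would give masses $l(k)$ and $l(k)+l(kh_0)$, and the ratio $l(kh_0)/(l(k)+l(kh_0))$ tends to $\frac12$, so the estimate would be lost. This is the reason for the minimum.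

All blocks being finite dimensional, differences that tend to $0$ give compact operators. So the pmp case with finite base is done by hand.

**What breaks.** In the nonsingular case there is a reference vector $\omega_h$ for each site. Write $Q_h=1-|\omega_h\rangle\langle\omega_h|$, and $S^{(h)}$ for an operator $S$ acting at site $h$. Since $U_g$ transports half-densities, $U_gQ_h^{(h)}U_g^*=Q_h^{(gh)}$, which is not $Q_{gh}^{(gh)}$: the decomposition $\bigoplus_F\mathcal K_F$ is not preserved. One would next compare the operator $D$ acting as $|z(F,k)|$ on $\mathcal K_F\otimes\delta_k$ with its translate. Already for the unweighted number operator $\mathcal N=\sum_hQ_h^{(h)}$ the difference $U_g\mathcal NU_g^*-\mathcal N=\sum_hT_h^{(h)}$, $T_h=Q_{g^{-1}h}-Q_h$, can be unbounded. Take $\Gamma=\mathbb Z$, $X_0=\{0,1\}$ and half-densities $\omega_n=(\cos t_n,\sin t_n)$ with $t_n=\frac\pi4+\frac{(-1)^n}{8(1+|n|)}$. For the translation $g=1$, $|t_{n-1}-t_n|$ is of order $1/|n|$, so $\sum_n\|\omega_{n-1}-\omega_n\|^2<\infty$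 and the action is nonsingular by Kakutani's theorem (recalled in Section 4). A difference of two rank one projections onto lines at angle $\theta$ in a plane has eigenvalues $\pm\sin\theta$, so $\|T_n\|=|\sin(t_{n-1}-t_n)|$ and $\sum_n\|T_n\|=\infty$. Take the product vector with a unit eigenvector of $T_n$ for $+\|T_n\|$ at the sites of a finite set $\Lambda$, and $\omega_n$ elsewhere. Since $\langle T_n\omega_n,\omega_n\rangle=1-\langle\omega_n,\omega_{n-1}\rangle^2\ge0$, the form of $\sum T_n^{(n)}$ on this unit vector is at least $\sum_{n\in\Lambda}\|T_n\|$, which is arbitrarily large. (This $\mu$ is equivalent to a pmp product measure; the example concerns the operators only.)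

The way past this point is to compare square roots. Kakutani's theorem controls $\sum_h\|T_h\|^2$, and indeed $\sum_h\|T_h^{(h)}w\|^2\le\sum_h\|T_h\|^2\|w\|^2$ is bounded. So we regard $D$ as $C^*C$, where $C$ is the column with entries such as $\sqrt{m_k(h)}\,Q_h^{(h)}$, and we compare the columns. In the pmp picture $\int_0^\infty(d+t)^{-2}dt=d^{-1}$ gives
$$\Theta(f)=\int_0^\infty(D+t)^{-1}\,C^*fC\,(D+t)^{-1}\,dt,$$
with $f$ multiplying the row of $C$ labelled by $h$ by $f(h)$. This formula makes sense without any commutation, and it depends on $C$ in a stable way (Section 6).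

There is a second obstacle: if $L^2(X_0)$ is infinite dimensional, so are the $\mathcal K_F$, and $D$ does not have compact inverse. We shall add rows $(F_nQ_h)^{(h)}$ with $F_n$ decreasing to $0$ and $1-F_n$ of finite rank.

## 4. Half-densities, the crossed product and its commutant

**Half-densities.** Comparing the marginals $\mu_{g^{-1}h}$ of $g_*\mu$ and $\mu_h$ of $\mu$, we see that all $\mu_h$ are equivalent. Put $\nu=\mu_e$, $H_0=L^2(X_0,\nu)$ and $\omega_h=(d\mu_h/d\nu)^{1/2}$, a unit vector of $H_0$ that is $>0$ a.e. Put $b_g(h)=\omega_{g^{-1}h}-\omega_h$. Kakutani's theorem says that product measures with equivalent factors are equivalent iff $\prod_h\langle\omega_{g^{-1}h},\omega_h\rangle>0$. Since $1-\langle\omega_{g^{-1}h},\omega_h\rangle=\frac12\|b_g(h)\|^2$, this gives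
$$\sum_h\|b_g(h)\|^2<\infty\qquad(g\in\Gamma).\tag{1}$$

Let $\mathcal K=L^2(X,\mu)$. The map $v\mapsto v/\omega_h$ is a unitary $H_0\to L^2(X_0,\mu_h)$ taking $\omega_h$ to $1$. Through it, $\mathcal K=H_0\otimes L^2(\prod_{h'\ne h}(X_0,\mu_{h'}))$ for each $h$. For $S\in\mathbb B(H_0)$ let $S^{(h)}=S\otimes1$ in this decomposition. Operators at different sites commute. For $\alpha\in L^\infty(X_0)$, $\alpha^{(h)}$ is multiplication by $x\mapsto\alpha(x_h)$. With $Q_h=1-|\omega_h\rangle\langle\omega_h|$, the projection $(1-Q_h)^{(h)}$ is integration over the coordinate $x_h$. For finite $\Lambda\subset\Gamma$ the product $P_\Lambda=\prod_{h\notin\Lambda}(1-Q_h)^{(h)}$ is the projection onto functions of $(x_h)_{h\in\Lambda}$: the finite partial products decrease strongly to a projection, and on a function of finitely many coordinates they eventually integrate out exactly those outside $\Lambda$; such functions are dense.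

Now let $(U_g\xi)(x)=\big(\frac{dg_*\mu}{d\mu}(x)\big)^{1/2}\xi(g^{-1}x)$, a unitary representation of $\Gamma$ on $\mathcal K$. At site $gh$ the marginals of $g_*\mu$ and $\mu$ are $\mu_h$ and $\mu_{gh}$. So $\big(\frac{dg_*\mu}{d\mu}\big)^{1/2}(x)=\frac{\omega_h}{\omega_{gh}}(x_{gh})\,r(x')$ with $x'$ the other coordinates, and $(g^{-1}x)_h=x_{gh}$. Hence $U_g$ maps $\frac{v}{\omega_h}(x_h)\,\eta$, with $\eta$ a function of the coordinates $\neq h$, to $\frac{v}{\omega_{gh}}(x_{gh})\,V\eta$ with $V$ unitary. In other words,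
$$U_gS^{(h)}U_g^*=S^{(gh)}\qquad(S\in\mathbb B(H_0)).\tag{2}$$

**Crossed product.** On $\mathcal H=\mathcal K\otimes\ell^2(\Gamma)$ let $M$ be generated by $a\otimes1$, $a\in L^\infty(X)$, and $u_g=U_g\otimes\lambda_g$. In the usual regular representation $a$ acts by $\xi\otimes\delta_k\mapsto(k^{-1}\cdot a)\xi\otimes\delta_k$ and $g$ by $1\otimes\lambda_g$. Conjugate it by $W:\xi\otimes\delta_k\mapsto U_k\xi\otimes\delta_k$: since $U_k(k^{-1}\cdot a)U_k^*=a$ and $U_{gk}U_k^*=U_g$, we get exactly $a\otimes1$ and $u_g$. So $M=L^\infty(X)\rtimes\Gamma$.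

By the commutation theorem for crossed products (Digernes; Haagerup; Takesaki, *Theory of Operator Algebras II*, Ch. X) the commutant in the usual picture is generated by $b\otimes1$, $b\in L^\infty(X)'=L^\infty(X)$, and by $\xi\otimes\delta_k\mapsto U_t\xi\otimes\delta_{kt^{-1}}$. Conjugating by $W$ and using $U_{kt^{-1}}U_tU_k^*=1$, we find that $M'$ is generated by
$$\rho_t:\xi\otimes\delta_k\mapsto\xi\otimes\delta_{kt^{-1}},\qquad a':\xi\otimes\delta_k\mapsto(k\cdot a)\xi\otimes\delta_k\quad(a\in L^\infty(X)).$$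
For $a=\alpha^{(h_0)}$ we have $k\cdot a=\alpha^{(kh_0)}$ by (2).

**Dense C$^*$-subalgebras.** Let $\mathcal P_1,\mathcal P_2,\dots$ be successively refining finite Borel partitions of $X_0$ that generate its Borel structure. Let $E^j$ be the projection of $H_0$ onto the $\mathcal P_j$-measurable functions. It has finite rank and $E^j\uparrow1$. Let $\mathcal A_0=\bigcup_j\mathrm{span}\{1_p:p\in\mathcal P_j\}$. If $\alpha\in\mathrm{span}\{1_p:p\in\mathcal P_j\}$, then multiplication by $\alpha$ and by $\bar\alpha$ preserves the range of $E^{j'}$ for $j'\ge j$, so $\alpha$ commutes with $E^{j'}$. Let $A_c$ be the C$^*$-algebra generated by all $\alpha^{(h)}$ with $\alpha\in\mathcal A_0$, $h\in\Gamma$. It is commutative, unital, $\Gamma$-invariant by (2), and weakly dense in $L^\infty(X)$. Put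
$$B=C^*(A_c\otimes1,\ u_g:g\in\Gamma)\cong A_c\rtimes_r\Gamma,\qquad B^\sharp=C^*(a',\rho_t:a\in A_c,\ t\in\Gamma).$$
The isomorphism is given by the conjugation with $W$ above. We have $B''=M$, $(B^\sharp)''=M'$, hence $(B^\sharp)'=M$.

## 5. Weights and the column operator $C$

**Step 1: a slowly varying weight $l$ that is summable against the cocycle.** Enumerate $\Gamma=\{g_1,g_2,\dots\}$. By (1) we can choose inductively finite symmetric sets $e\in K_1\subset K_2\subset\cdots$ with $\bigcup K_n=\Gamma$, $K_n^3\subset K_{n+1}$ and $\sum_{h\notin K_n}\|b_{g_i}(h)\|^2\le2^{-n}$ for $i\le n$. Let $l(h)=\min\{n:h\in K_n\}\ge1$. Then $l$ is proper, since $\{l\le n\}=K_n$. With $c_{s,t}=1+\max(l(s),l(t))$ we claim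
$$|l(sht)-l(h)|\le c_{s,t}\quad(s,t,h\in\Gamma),\qquad\sum_hl(h)\|b_g(h)\|^2<\infty\quad(g\in\Gamma).\tag{3}$$
If $N=\max(l(h),l(s),l(t))$, then $sht\in K_N^3\subset K_{N+1}$, so $l(sht)\le N+1\le l(h)+c_{s,t}$. Applying this to $s^{-1},sht,t^{-1}$, and using $l(s^{-1})=l(s)$, gives the reverse inequality. For the sum, $l(h)=1+\sum_{n\ge1}1_{h\notin K_n}$, so $\sum_hl(h)\|b_g(h)\|^2=\sum_h\|b_g(h)\|^2+\sum_{n\ge1}\sum_{h\notin K_n}\|b_g(h)\|^2$. For $g=g_i$ the terms with $n\ge i$ are at most $2^{-n}$, and the others are finite by (1).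

**Step 2: projections $F_n$ for an infinite base.** Choose $j_1<j_2<\cdots$ such that $F_n=1-E^{j_n}$, $n\ge1$, satisfies $\sum_h\|F_nb_{g_i}(h)\|^2\le2^{-n}$ for $i\le n$ (possible by (1) and dominated convergence, as $E^j\uparrow1$), and $\|F_n\omega_h\|^2\le2^{-n}$ for all $h$ in the finite set $\{l\le n^2\}$. Then
$$\sum_n\sum_h\|F_nb_g(h)\|^2<\infty\quad(g\in\Gamma),\qquad\kappa_h:=\sum_n\|F_n\omega_h\|^2\le1+\sqrt{l(h)}.\tag{4}$$
The first is as before. For the second, the indices $n<\sqrt{l(h)}$ number at most $\sqrt{l(h)}$ and contribute at most $1$ each; for $n\ge\sqrt{l(h)}$ we have $l(h)\le n^2$, so the term is at most $2^{-n}$. The square root will matter at exactly one place, in case (iv) of Proposition 5. Note that $F_1\ge F_2\ge\cdots$, $F_n\to0$ strongly, $1-F_n$ has finite rank, and each $\alpha\in\mathcal A_0$ commutes with $F_n$ for $n\ge n(\alpha)$.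

**Step 3: the rows of $C$.** Assume $\Gamma$ biexact, with $\xi$ as in the definition, and let $m_k(h)=\min(l(h),l(k^{-1}h))\ge1$. For fixed $k$ the function $m_k$ is proper. Let $I=(\Gamma\times\{0,1,2,\dots\})\sqcup\Gamma^\xi$, where $\Gamma^\xi$ is a copy of $\Gamma$ with elements written $(\xi,x)$, and define labels $p:I\to\Gamma$ by $p(h,n)=h$, $p(\xi,x)=x$. For $k\in\Gamma$ define bounded operators on $\mathcal K$:
$$C_{(h,0),k}=\sqrt{m_k(h)}\,Q_h^{(h)},\qquad C_{(h,n),k}=(F_nQ_h)^{(h)}\ (n\ge1),\qquad C_{(\xi,x),k}=\sqrt{l(k)\,\xi(k)(x)}\,1.$$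
Put $\|C_kw\|^2:=\sum_{i\in I}\|C_{i,k}w\|^2\in[0,\infty]$. The $\xi$-terms sum to $l(k)\|w\|^2$, so
$$\|C_kw\|^2\ge l(k)\|w\|^2,\qquad\sum_hm_k(h)\|Q_h^{(h)}w\|^2\le\|C_kw\|^2.\tag{5}$$
Let $\mathcal V=\{v=(v_k)\in\mathcal H:\sum_k\|C_kv_k\|^2<\infty\}$ and $C:\mathcal V\to\mathcal G:=\mathcal H\otimes\ell^2(I)$, $Cv=(C_{i,k}v_k)_{i,k}$.

The operator $C$ is closed: if $v^j\to v$ and $Cv^j\to y$, then each component converges, so $y_{i,k}=C_{i,k}v_k$; as $y\in\mathcal G$, $v\in\mathcal V$ and $Cv=y$. It is densely defined: let $w$ be a product vector with entries in $\bigcup_n(1-F_n)H_0$ on a finite set $\Lambda$, and $\omega_h$ at $h\notin\Lambda$. Then $Q_h^{(h)}w=0$ for $h\notin\Lambda$. If $v\in(1-F_m)H_0$ is the entry at $h\in\Lambda$ and $n\ge m$, then $F_nv=0$, so $F_nQ_hv=-\langle v,\omega_h\rangle F_n\omega_h$, which is square-summable in $n$ because $\kappa_h<\infty$. So $w\otimes\delta_k\in\mathcal V$, and such vectors span a dense subspace.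

Let $D=C^*C$. This is a positive self-adjoint operator with $\mathrm{dom}\,D^{1/2}=\mathcal V$ and $\|D^{1/2}v\|=\|Cv\|$. It is a direct sum $D=\bigoplus_kD_k$, and $D_k\ge l(k)\ge1$ by (5).

**Lemma 1.** Let $m:\Gamma\to[1,\infty)$ be proper and $\eta>0$. There is a finite rank operator $T$ on $\mathcal K$ such that $\|w-Tw\|\le\eta$ for every $w\in\mathcal K$ with
$$\sum_hm(h)\|Q_h^{(h)}w\|^2+\sum_{h}\sum_{n\ge1}\|(F_nQ_h)^{(h)}w\|^2\le1 .$$

*Proof.* Let $\epsilon>0$ and choose $\Lambda$ finite with $m\ge1/\epsilon$ off $\Lambda$. For commuting projections $q_h$ one has $1-\prod(1-q_h)\le\sum q_h$. So $1-P_\Lambda\le\sum_{h\notin\Lambda}Q_h^{(h)}$ as forms, and $\|w-P_\Lambda w\|^2\le\sum_{h\notin\Lambda}\|Q_h^{(h)}w\|^2\le\epsilon$. For $h\in\Lambda$ and $n\ge1$, $F_j\ge F_n$ for $j\le n$ gives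
$$n\|(F_nQ_h)^{(h)}w\|^2\le\sum_{j\le n}\|(F_jQ_h)^{(h)}w\|^2\le1 .$$
So $B_h:=1-F_nQ_h=(1-Q_h)+(1-F_n)Q_h$ has finite rank, $\|B_h\|\le2$, and $\|w-B_h^{(h)}w\|\le n^{-1/2}$. Replacing the factors one at a time, $\|w-\prod_{h\in\Lambda}B_h^{(h)}w\|\le|\Lambda|2^{|\Lambda|}n^{-1/2}$. Put $T=P_\Lambda\prod_{h\in\Lambda}B_h^{(h)}$. Its range lies in the vectors with entries from $B_hH_0$ at $h\in\Lambda$ and $\omega_h$ elsewhere, so it has finite rank, and $\|w-Tw\|\le\sqrt\epsilon+|\Lambda|2^{|\Lambda|}n^{-1/2}$. Choose $\epsilon$ small, then $n$ large. $\square$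

**Lemma 2.** $D^{-1}$ is compact.

*Proof.* As $\|D_k^{-1}\|\le1/l(k)\to0$, it suffices that each $D_k^{-1/2}$ is compact. This is the same as compactness of the inclusion of $(\mathrm{dom}\,D_k^{1/2},\|C_k\cdot\|)$ into $\mathcal K$. By Lemma 1 with $m=m_k$, this inclusion is a norm limit of finite rank maps. $\square$

**Step 4: the map $\Theta$.** Define $Z:\mathcal H\to L^2(0,\infty)\otimes\mathcal G$ by $(Zv)(t)=C(D+t)^{-1}v$. Since $\|C(D+t)^{-1}v\|^2=\langle D(D+t)^{-2}v,v\rangle$ and $\int_0^\infty\frac{d}{(d+t)^2}dt=1$ for $d>0$, $Z$ is an isometry. Hence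
$$\Theta:\ell^\infty(\Gamma)\to\mathbb B(\mathcal H),\qquad\Theta(f)=Z^*(1\otimes f\circ p)Z$$
is ucp, where $f\circ p$ acts diagonally on $\ell^2(I)$. In the pmp case with finite base and without the rows $n\ge1$, this is the map of Section 3.

## 6. Stability of $Z$ under form-small perturbations

The next lemma makes precise that $\Theta$ depends on $C$ in a stable way. Its hypothesis is on $C'-C$, not on $C'^*C'-C^*C$.

**Lemma 3.** Let $C,C':\mathcal V\to\mathcal G$ be closed and densely defined with the same domain $\mathcal V\subset\mathcal H$, $D=C^*C\ge1$, $D'=C'^*C'\ge1$, $D^{-1}$ compact. Assume that for all $\epsilon>0$ there is $c_\epsilon$ with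
$$\|(C'-C)v\|^2\le\epsilon\|Cv\|^2+c_\epsilon\|v\|^2\qquad(v\in\mathcal V).$$
Let $Z,Z'$ be the associated isometries. Then $Z'-Z$ is compact.

*Proof.* Let $T=C'-C$, $v\in\mathcal H$, $t>0$, $w=(D+t)^{-1}v$, $w'=(D'+t)^{-1}v$ and $y=w'-w\in\mathcal V$.

**Step 1: an equation for $y$.** For $z\in\mathcal V$,
$$\langle Cw,Cz\rangle+t\langle w,z\rangle=\langle v,z\rangle=\langle C'w',C'z\rangle+t\langle w',z\rangle .$$
Subtract $\langle C'w,C'z\rangle+t\langle w,z\rangle$ from the right-hand side and use $C'=C+T$: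
$$\langle C'y,C'z\rangle+t\langle y,z\rangle=\langle Cw,Cz\rangle-\langle C'w,C'z\rangle=-\langle Tw,C'z\rangle-\langle Cw,Tz\rangle .$$
With $z=y$ and $S^2:=\|C'y\|^2+t\|y\|^2$ this gives $S^2\le\|Tw\|\,S+\|Cw\|\,\|Ty\|$.

**Step 2: bounding $\|Ty\|$ by $S$.** Let $0<\epsilon\le\frac14$. Since $Cy=C'y-Ty$, the hypothesis gives $\|Ty\|^2\le\epsilon(2\|C'y\|^2+2\|Ty\|^2)+c_\epsilon\|y\|^2$, and as $1-2\epsilon\ge\frac12$, $\|Ty\|^2\le4\epsilon\|C'y\|^2+2c_\epsilon\|y\|^2$. Fix $t_0>0$. If $t\ge t_0$, then $\|y\|^2\le S^2/t_0$; if $t<t_0$, use $\|y\|\le\|C'y\|\le S$, which holds because $D'\ge1$. So $\|Ty\|\le\kappa_tS$ with $\kappa_t^2=4\epsilon+2c_\epsilon/t_0$ for $t\ge t_0$ and $\kappa_t^2=4\epsilon+2c_\epsilon$ for $t<t_0$. Hence $S\le\|Tw\|+\kappa_t\|Cw\|$, and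
$$\|(Z'v-Zv)(t)\|=\|C'w'-Cw\|=\|C'y+Tw\|\le2\|Tw\|+\kappa_t\|Cw\|.$$

**Step 3: integration.** By the spectral theorem,
$$\int_0^\infty\|Cw\|^2dt=\|v\|^2,\quad\int_0^\infty\|w\|^2dt=\langle D^{-1}v,v\rangle,\quad\int_0^{t_0}\|Cw\|^2dt=\langle t_0(D+t_0)^{-1}v,v\rangle.$$
With $\|Tw\|^2\le\epsilon\|Cw\|^2+c_\epsilon\|w\|^2$ we get
$$\|(Z'-Z)v\|^2\le8\big(\epsilon\|v\|^2+c_\epsilon\langle D^{-1}v,v\rangle\big)+2\Big(4\epsilon+\frac{2c_\epsilon}{t_0}\Big)\|v\|^2+2(4\epsilon+2c_\epsilon)\langle t_0(D+t_0)^{-1}v,v\rangle .$$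
The operators $D^{-1}$ and $(D+t_0)^{-1}$ are compact. So for a weakly null sequence $v_j$ in the unit ball, $\limsup\|(Z'-Z)v_j\|^2\le16\epsilon+4c_\epsilon/t_0$. Let $t_0\to\infty$, then $\epsilon\to0$. Thus $Z'-Z$ maps weakly null sequences to norm null sequences, so it is compact. $\square$

## 7. Asymptotic equivariance of $\Theta$

We first collect three estimates that concern single sites. They will be used for Theorem A and again for Theorem B.

**Lemma 4.** Let $w\in\mathcal K$.

(a) Let $m,m':\Gamma\to[1,\infty)$ with $|m'-m|\le c$. For every $\epsilon>0$,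
$$\sum_h\big(\sqrt{m'(h)}-\sqrt{m(h)}\big)^2\|Q_h^{(h)}w\|^2\le\epsilon\sum_hm(h)\|Q_h^{(h)}w\|^2+c^2\,\big|\{h:m(h)<c/\sqrt\epsilon\}\big|\,\|w\|^2 .$$

(b) For $g\in\Gamma$ there is a finite constant $a_g$, depending only on $g$, such that for all $m,m':\Gamma\to[1,\infty)$ with $m'(h)\le l(g^{-1}h)$,
$$\sum_h\big\|\big(\sqrt{m'(h)}Q_{g^{-1}h}-\sqrt{m(h)}Q_h\big)^{(h)}w\big\|^2+\sum_{h}\sum_{n\ge1}\big\|\big(F_nQ_{g^{-1}h}-F_nQ_h\big)^{(h)}w\big\|^2$$
$$\le a_g\|w\|^2+2\sum_h\big(\sqrt{m'(h)}-\sqrt{m(h)}\big)^2\|Q_h^{(h)}w\|^2 .$$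

(c) For a unitary $\alpha\in\mathcal A_0$, $h\in\Gamma$ and $m\ge0$,
$$m\,\|\alpha Q_h\alpha^*-Q_h\|^2+\sum_{n\ge1}\|\alpha F_nQ_h\alpha^*-F_nQ_h\|^2\le4m+4n(\alpha)+4\kappa_h .$$

*Proof.* (a) We have $(\sqrt{m'}-\sqrt m)^2=\frac{(m'-m)^2}{(\sqrt{m'}+\sqrt m)^2}\le\frac{c^2}{m}$. This is $\le\epsilon m$ when $m\ge c/\sqrt\epsilon$. At the other sites it is at most $c^2$, since $m\ge1$.

(b) Write $b=b_g$ and $\omega'_h=\omega_{g^{-1}h}=\omega_h+b(h)$. Expanding,
$$Q_{g^{-1}h}-Q_h=|\omega_h\rangle\langle\omega_h|-|\omega'_h\rangle\langle\omega'_h|=-\big(|\omega'_h\rangle\langle b(h)|+|b(h)\rangle\langle\omega_h|\big).\tag{6}$$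
So $\|Q_{g^{-1}h}-Q_h\|\le2\|b(h)\|$. Since $\sqrt{m'}Q_{g^{-1}h}-\sqrt mQ_h=\sqrt{m'}(Q_{g^{-1}h}-Q_h)+(\sqrt{m'}-\sqrt m)Q_h$ and $\|x+y\|^2\le2\|x\|^2+2\|y\|^2$, the first sum is at most $8\sum_hl(g^{-1}h)\|b(h)\|^2\|w\|^2$ plus the last term of the claim. By (3) and (1), $\sum_hl(g^{-1}h)\|b(h)\|^2\le\sum_h(l(h)+c_{g^{-1},e})\|b(h)\|^2<\infty$. By (6), $\|F_n(Q_{g^{-1}h}-Q_h)\|^2\le2\|F_n\omega'_h\|^2\|b(h)\|^2+2\|F_nb(h)\|^2$. So the second sum is at most
$$\Big(2\sum_h\kappa_{g^{-1}h}\|b(h)\|^2+2\sum_{h,n}\|F_nb(h)\|^2\Big)\|w\|^2 ,$$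
which is finite by (4), because $\kappa_{g^{-1}h}\le1+\sqrt{l(g^{-1}h)}\le1+l(g^{-1}h)$ and the previous sum converges.

(c) The first term is at most $4m$, and the terms with $n<n(\alpha)$ are at most $4$ each. For $n\ge n(\alpha)$, $\alpha F_n=F_n\alpha$, so $\alpha F_nQ_h\alpha^*-F_nQ_h=F_n\big(|\omega_h\rangle\langle\omega_h|-|\alpha\omega_h\rangle\langle\alpha\omega_h|\big)$. Its norm is at most $\|F_n\omega_h\|+\|F_n\alpha\omega_h\|=2\|F_n\omega_h\|$, as $F_n\alpha\omega_h=\alpha F_n\omega_h$. Sum the squares over $n$. $\square$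

**Proposition 5.** Let $\Gamma$ be biexact. For all $f\in\ell^\infty(\Gamma)$, modulo $\mathbb K(\mathcal H)$: $u_g\Theta(f)u_g^*\equiv\Theta(g\cdot f)$ for $g\in\Gamma$, where $(g\cdot f)(h)=f(g^{-1}h)$; and $\Theta(f)$ commutes with $A_c\otimes1$ and with $B^\sharp$.

*Proof.* **Step 1: reduction to four kinds of unitaries.** It suffices to treat the unitaries $u$ of the following kinds: (i) $\rho_t$; (ii) $u_g$; (iii) $\alpha^{(h_0)}\otimes1$; (iv) $(\alpha^{(h_0)})'$, with $\alpha\in\mathcal A_0$ unitary. Indeed each finite-dimensional algebra $\mathrm{span}\{1_p:p\in\mathcal P_j\}$ is spanned by its unitaries, and the operators commuting modulo $\mathbb K(\mathcal H)$ with all $\Theta(f)$ form a C$^*$-algebra.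

**Step 2: reduction to an estimate.** Let $\sigma$ be the permutation of $I$ given by $(h,n)\mapsto(gh,n)$, $(\xi,x)\mapsto(\xi,gx)$ if $u=u_g$, and $\sigma=\mathrm{id}$, $g=e$ in the other cases. Write $\sigma$ also for the unitary $\delta_i\mapsto\delta_{\sigma(i)}$ of $\ell^2(I)$. Let $C'=(u\otimes\sigma)Cu^*$ with domain $u\mathcal V$. Each $u$ maps every $\mathcal K\otimes\delta_k$ onto some $\mathcal K\otimes\delta_{k'}$, so $C'$ is again given, with maximal domain, by bounded components $C'_{i,k}$. We shall prove that for every $\epsilon>0$ there is $c_\epsilon$ with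
$$\sum_i\|(C'_{i,k}-C_{i,k})w\|^2\le\epsilon\|C_kw\|^2+c_\epsilon\|w\|^2\qquad(k\in\Gamma,\ w\in\mathcal K).\tag{7}$$
The constant must not depend on $k$. Grant (7). Summing over $k$ we see that $\sum_k\|C'_kv_k\|^2<\infty$ for $v\in\mathcal V$, so $\mathcal V\subset u\mathcal V$. The four kinds are closed under inverses, so (7) for $u^{-1}$ gives $\mathcal V\subset u^*\mathcal V$, that is $u\mathcal V\subset\mathcal V$. So $C$ and $C'$ have the same domain, $C'^*C'=uDu^*\ge1$, and (7) summed over $k$ is the hypothesis of Lemma 3. The isometry associated with $C'$ is $Z'=(1\otimes u\otimes\sigma)Zu^*$, and $Z'-Z$ is compact. Since $\sigma^*(f\circ p)\sigma=f\circ p\circ\sigma$ and $p\circ\sigma=g\,p$,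
$$\Theta(f)\equiv Z'^*(1\otimes f\circ p)Z'=u\,Z^*(1\otimes f\circ p\circ\sigma)Z\,u^*=u\,\Theta(g^{-1}\cdot f)\,u^* .$$
Replacing $f$ by $g\cdot f$ gives the assertion. It remains to prove (7) in the four cases.

**Step 3: two uniform remarks.** First, if $m'_k(h)\ge1$ and $|m'_k(h)-m_k(h)|\le c$ for all $h,k$, then for every $\epsilon>0$ there is $c_\epsilon$ independent of $k$ with
$$\sum_h\big(\sqrt{m'_k(h)}-\sqrt{m_k(h)}\big)^2\|Q_h^{(h)}w\|^2\le\epsilon\|C_kw\|^2+c_\epsilon\|w\|^2.\tag{8}$$
This is Lemma 4(a) together with (5), since $m_k(h)<r$ forces $h\in\{l<r\}\cup k\{l<r\}$, a set of at most $2|\{l<r\}|$ elements. Second, by $(\sqrt x-\sqrt y)^2\le|x-y|$, for $k,k_1\in\Gamma$ and $\xi'\in\mathrm{Prob}(\Gamma)$,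
$$\sum_x\big(\sqrt{l(k_1)\xi'(x)}-\sqrt{l(k)\xi(k)(x)}\big)^2\le|l(k_1)-l(k)|+l(k)\|\xi'-\xi(k)\|_1.\tag{9}$$

**Step 4: case (i), $u=\rho_t$.** Here $C'_{i,k}=C_{i,kt}$. As $\min$ is $1$-Lipschitz, $m_{kt}(h)=\min(l(h),l(t^{-1}k^{-1}h))$ differs from $m_k(h)$ by at most $c_{t^{-1},e}$, so the $(h,0)$ terms are handled by (8). The $(h,n)$ terms with $n\ge1$ coincide. For the $\xi$-terms use (9) with $k_1=kt$, $\xi'=\xi(kt)$: $|l(kt)-l(k)|$ is bounded, and $\|\xi(kt)-\xi(k)\|_1\to0$ as $k\to\infty$, so their contribution is at most $(c_\epsilon+\epsilon\,l(k))\|w\|^2\le\epsilon\|C_kw\|^2+c_\epsilon\|w\|^2$ by (5).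

**Step 5: case (ii), $u=u_g$.** Here $C'_{\sigma(i),k}=U_gC_{i,g^{-1}k}U_g^*$. By (2),
$$C'_{(h,0),k}=\sqrt{m'_k(h)}\,Q_{g^{-1}h}^{(h)},\quad m'_k(h)=m_{g^{-1}k}(g^{-1}h)=\min(l(g^{-1}h),l(k^{-1}h)),$$
$$C'_{(h,n),k}=(F_nQ_{g^{-1}h})^{(h)},\qquad C'_{(\xi,x),k}=\sqrt{l(g^{-1}k)\,\xi(g^{-1}k)(g^{-1}x)}\,1 .$$
Lemma 4(b) bounds the contribution of all $(h,n)$, $n\ge0$, by $a_g\|w\|^2$ plus twice the left side of (8), and (8) applies because $|m'_k-m_k|\le c_{g^{-1},e}$. For the $\xi$-terms use (9) with $k_1=g^{-1}k$ and $\xi'=g\cdot\xi(g^{-1}k)$: $|l(g^{-1}k)-l(k)|$ is bounded and $\|g\cdot\xi(g^{-1}k)-\xi(k)\|_1\to0$ as $k\to\infty$ by biexactness. Conclude as in case (i).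

**Step 6: case (iii), $u=\alpha^{(h_0)}\otimes1$.** Only the rows of site $h_0$ change. By Lemma 4(c) with $m=m_k(h_0)\le l(h_0)$ the contribution is at most $(4l(h_0)+4n(\alpha)+4\kappa_{h_0})\|w\|^2$, uniformly in $k$.

**Step 7: case (iv), $u=(\alpha^{(h_0)})'$.** Over $\delta_k$ this is $\alpha$ at site $kh_0$. By Lemma 4(c) the contribution is at most $(4m_k(kh_0)+4n(\alpha)+4\kappa_{kh_0})\|w\|^2$. Now $m_k(kh_0)=\min(l(kh_0),l(h_0))\le l(h_0)$. By (4) and (3), $\kappa_{kh_0}\le1+\sqrt{l(k)+c}$ with $c=c_{e,h_0}$, so $4\kappa_{kh_0}\le\epsilon\,l(k)+c_\epsilon$ with $c_\epsilon$ independent of $k$. By (5), $\epsilon\,l(k)\|w\|^2\le\epsilon\|C_kw\|^2$, and (7) follows. $\square$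

## 8. Min-continuity from a nuclear crossed product

We recall some facts. A C$^*$-algebra $N$ is nuclear if $N\otimes_{\max}R=N\otimes R$ for every C$^*$-algebra $R$. C$^*$-subalgebras of nuclear C$^*$-algebras are exact. An action of $\Gamma$ on a compact space $Y$ is amenable if there are continuous maps $\eta_i:Y\to\mathrm{Prob}(\Gamma)$ with $\sup_y\|\eta_i(gy)-g\cdot\eta_i(y)\|_1\to0$ for every $g$. If $\Gamma$ is exact, then $\Gamma\curvearrowright\beta\Gamma$ is amenable ([BO, Thm 5.1.7]). If $\Gamma\curvearrowright Y$ is amenable, then $C(Y)\rtimes_r\Gamma$ equals the full crossed product and is nuclear ([BO, Thm 4.3.4]).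

**Proposition 6.** Let $\Gamma$ be exact. Then $B$ is exact. Let $\mathfrak E\subset\mathbb B(\mathcal H)$ be a unital C$^*$-algebra containing $B$ and $B^\sharp$, $\mathfrak L\subset\mathfrak E$ a closed two-sided ideal, $\mathcal Q=\mathfrak E/\mathfrak L$, $\pi:\mathfrak E\to\mathcal Q$ the quotient map. Let $\Theta:\ell^\infty(\Gamma)\to\mathfrak E$ be ucp such that $\pi(\Theta(f))$ commutes with $\pi(A_c\otimes1)$ and with $\pi(B^\sharp)$, and $\pi(u_g\Theta(f)u_g^*)=\pi(\Theta(g\cdot f))$, for all $f$ and $g$. Then $B\odot B^\sharp\to\mathcal Q$, $b\otimes c\mapsto\pi(bc)$, is continuous for the minimal tensor norm.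

*Proof.* **Step 1: a nuclear algebra containing $B$.** Let $\mathcal E=A_c\otimes\ell^\infty(\Gamma)=C(\mathrm{Spec}(A_c)\times\beta\Gamma)$ with the diagonal action. The maps $\eta_i$ for $\beta\Gamma$ can be pulled back along the equivariant projection, so $\Gamma\curvearrowright\mathrm{Spec}(A_c)\times\beta\Gamma$ is amenable. Hence $N:=\mathcal E\rtimes_r\Gamma$ equals the full crossed product and is nuclear. It contains $B=A_c\rtimes_r\Gamma$, via $a\mapsto a\otimes1$, so $B$ is exact.

**Step 2: joining $A_c$ and $\Theta$.** The map $\pi\circ\Theta$ is ucp into the C$^*$-algebra $\pi(A_c\otimes1)'\cap\mathcal Q$. Tensor products of ucp maps are ucp for maximal tensor products ([BO, Thm 3.5.3]), and multiplication $\pi(A_c\otimes1)\otimes_{\max}(\pi(A_c\otimes1)'\cap\mathcal Q)\to\mathcal Q$ is a $*$-homomorphism. As $A_c$ is nuclear, we get a ucp map $\theta:\mathcal E\to\mathcal Q$ with $\theta(a\otimes f)=\pi(a\otimes1)\pi(\Theta(f))$. Put $v_g=\pi(u_g)$. Since $u_g(a\otimes1)u_g^*=(g\cdot a)\otimes1$ and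 $\Theta$ is equivariant modulo $\mathfrak L$, we have $\theta(g\cdot e)=v_g\theta(e)v_g^*$ for $e\in\mathcal E$.

**Step 3: extending to the crossed product.** Represent $\mathcal Q$ faithfully on a Hilbert space $L$, and let $\theta(e)=V^*\tau(e)V$ be the minimal Stinespring dilation, $V:L\to\hat L$ isometric. For $e,e'\in\mathcal E$ and $\eta,\eta'\in L$,
$$\langle\tau(g\cdot e)Vv_g\eta,\tau(g\cdot e')Vv_g\eta'\rangle=\langle v_g^*\theta(g\cdot(e'^*e))v_g\eta,\eta'\rangle=\langle\theta(e'^*e)\eta,\eta'\rangle=\langle\tau(e)V\eta,\tau(e')V\eta'\rangle.$$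
So $W_g:\tau(e)V\eta\mapsto\tau(g\cdot e)Vv_g\eta$ defines a unitary representation of $\Gamma$ on $\hat L$ with $W_g\tau(e)W_g^*=\tau(g\cdot e)$, and taking $e=1$, $W_gV=Vv_g$. The covariant pair $(\tau,W)$ integrates to a representation of the full crossed product, which is $N$. Thus $\Phi(x)=V^*(\tau\rtimes W)(x)V$ is a ucp map on $N$, and $\Phi(eg)=V^*\tau(e)Vv_g=\theta(e)v_g$. In particular $\Phi(N)\subset\mathcal Q$. Since $\Theta(1)=1$, $\Phi(ag)=\pi(a\otimes1)\pi(u_g)$ for $a\in A_c$, that is, $\Phi|_B=\pi|_B$.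

**Step 4: multiplying by $B^\sharp$.** The elements $\pi(a\otimes1)$ and $v_g$ commute with $\pi(B^\sharp)$ because $B\subset M$ and $B^\sharp\subset M'$, and $\pi(\Theta(f))$ does by assumption. So $\Phi(N)\subset\pi(B^\sharp)'\cap\mathcal Q$. As in Step 2, $x\otimes c\mapsto\Phi(x)\pi(c)$ is ucp on $N\otimes_{\max}B^\sharp$, which is $N\otimes B^\sharp$ since $N$ is nuclear. Minimal tensor products respect inclusions, so we may restrict to $B\otimes B^\sharp\subset N\otimes B^\sharp$. There the map is $b\otimes c\mapsto\pi(b)\pi(c)=\pi(bc)$. $\square$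

**Proof of Theorem A, second part.** Biexact groups are exact. Apply Proposition 6 with $\mathfrak E=\mathbb B(\mathcal H)$, $\mathfrak L=\mathbb K(\mathcal H)$ and the $\Theta$ of Section 5; its hypotheses are Proposition 5. $\blacksquare$

## 9. Diffuse abelian subalgebras of centralizers

To pass from (AO) to solidity we shall need a diffuse abelian subalgebra $A_0$ inside the centralizer of a state. Recall that the centralizer of a faithful normal state $\varphi$ on $N$ is $N^\varphi=\{x:\varphi(xy)=\varphi(yx)\ \forall y\in N\}$, the fixed point algebra of the modular group $\sigma^\varphi$. For example, if $\varphi$ is a trace, then $N^\varphi=N$, while for $\varphi=\mathrm{Tr}(d\,\cdot)$ on $M_2(\mathbb C)$ with $d$ diagonal with distinct entries, $N^\varphi$ is the diagonal algebra.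

**Lemma 7.** Every diffuse von Neumann algebra $A$ with separable predual has a faithful normal state $\varrho$ whose centralizer $A^\varrho$ contains a diffuse abelian von Neumann subalgebra (with the same unit).

*Proof.* **Step 1: a trivial centralizer forces type III$_1$.** *Let $N\ne\mathbb C$ be a factor with separable predual and $\varphi$ a faithful normal state with $N^\varphi=\mathbb C$. Then $N$ is of type III$_1$.* Recall Connes' invariant $S(N)$: $S(N)\setminus\{0\}$ is a closed subgroup of $\mathbb R_+^*$, and $N$ is of type III$_1$ iff it is all of $\mathbb R_+^*$. By Connes (Ann. Sci. ÉNS 1973), $S(N)=\mathrm{Sp}(\Delta_\varphi)$ because $N^\varphi$ is a factor. If $N$ is not III$_1$, the closed subgroup is proper, so $\mathrm{Sp}(\Delta_\varphi)\setminus\{0\}\subset\lambda^{\mathbb Z}$ for some $0<\lambda<1$. Then $\Delta_\varphi^{it}$, hence $\sigma^\varphi$, is periodic, and by averaging over a period (Fejér means), $N$ is the $\sigma$-weakly closed span of elements $x$ with $\sigma^\varphi_t(x)=\lambda^{int}x$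 for all $t$, $n\in\mathbb Z$. For such $x\ne0$ the elements $x^*x$ and $xx^*$ lie in $N^\varphi=\mathbb C$, so $x$ is a multiple of a unitary $v$. Let $\xi_\varphi$ be the GNS vector. Then $\Delta_\varphi^{it}v\xi_\varphi=\lambda^{int}v\xi_\varphi$, so $\Delta_\varphi^{1/2}v\xi_\varphi=\lambda^{n/2}v\xi_\varphi$, and $\|\Delta_\varphi^{1/2}v\xi_\varphi\|=\|v^*\xi_\varphi\|$ gives $\lambda^n\varphi(v^*v)=\varphi(vv^*)$, that is $\lambda^n=1$ and $n=0$. Hence $N=N^\varphi=\mathbb C$, a contradiction.

**Step 2: halving a state on a III$_1$ factor almost centrally.** For a normal functional $\psi$ and $a\in N$ write $(a\psi)(x)=\psi(xa)$ and $(\psi a)(x)=\psi(ax)$. Let $N_1$ be a III$_1$ factor with separable predual, $\psi$ a faithful normal state on it, $0<\epsilon\le\frac14$. Take a projection $f\sim1-f$ and a normal state $\chi$ commuting with $f$ with $\chi(f)=\frac12$: from any faithful normal state $\chi_0$ put $\chi=\frac{1}{2\chi_0(f)}\chi_0(f\cdot f)+\frac1{2\chi_0(f^\perp)}\chi_0(f^\perp\cdot f^\perp)$. By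 Connes–Størmer (J. Funct. Anal. 28 (1978)), there is a unitary $u$ with $\|u\chi u^*-\psi\|<\epsilon$. Let $e=ufu^*$. Since $u\chi u^*$ commutes with $e$ and takes the value $\frac12$ on it, $\|e\psi-\psi e\|\le2\epsilon$ and $|\psi(e)-\frac12|\le\epsilon$. Now $e\psi e^\perp=(e\psi-\psi e)e^\perp$ and $e^\perp\psi e=e^\perp(\psi e-e\psi)$ have norm at most $2\epsilon$, so
$$\|\psi-(e\psi e+e^\perp\psi e^\perp)\|\le4\epsilon .$$

**Step 3: iterating along dyadic words.** Let $N$ be a III$_1$ factor with separable predual and $\epsilon_k=2^{-k-2}$. We construct faithful normal states $\psi_k$ on $N$ ($k\ge0$) and nonzero projections $e_w$, $w$ a finite word in $\{0,1\}$, with $e_\emptyset=1$, $e_w=e_{w0}+e_{w1}$, and $\psi_k$ commuting with $e_w$ for $|w|\le k$. Let $\psi_0$ be any faithful normal state. Given $\psi_k$ and $e_w$, $|w|\le k$, apply Step 2 for each $|w|=k$ to the III$_1$ factor $e_wNe_w$, the state $\psi_k(e_w\cdot e_w)/\psi_k(e_w)$ and $\epsilon_k$. This gives $e_{w0}$, and $e_{w1}=e_w-e_{w0}$. Put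 $\psi_{k+1}=\sum_{|v|=k+1}\psi_k(e_v\cdot e_v)$. It is a state that commutes with all $e_v$, $|v|\le k+1$, and it is faithful: $\psi_{k+1}(x^*x)=0$ gives $xe_v=0$ for all $|v|=k+1$, so $x=0$. Since $\psi_k$ commutes with the $e_w$, $\psi_k=\sum_{|w|=k}\psi_k(e_w\cdot e_w)$, so $\|\psi_{k+1}-\psi_k\|\le\sum_{|w|=k}4\epsilon_k\psi_k(e_w)=4\epsilon_k$. Moreover, for $|w|\le j+1$, $\psi_{j+1}(e_w)$ is the sum of $\psi_j(e_v)$ over the words $v$ of length $j+1$ extending $w$, so $\psi_{j+1}(e_w)=\psi_j(e_w)$. For $|w|=k$ and $i\in\{0,1\}$, $\psi_k(e_{wi})\le(\frac12+\epsilon_k)\psi_k(e_w)\le\frac34\psi_k(e_w)$. By induction, $\psi_j(e_w)\le(3/4)^{|w|}$ for $j\ge|w|$.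

**Step 4: the limit, and the lemma for III$_1$ factors.** As $\sum_k4\epsilon_k<\infty$, $\psi_k$ converges in norm to a normal state $\psi_\infty$ commuting with all $e_w$, and $\psi_\infty(e_w)\le(3/4)^{|w|}$. Let $s$ be its support. Since $\psi_\infty$ is invariant under $\mathrm{Ad}(1-2e_w)$, $s$ commutes with all $e_w$. So the projections $se_w$ lie in the centralizer of the faithful state $\psi_\infty|_{sNs}$, and they generate an abelian von Neumann algebra with unit $s$. A minimal projection $r$ of it would, for each $k$, lie below one of the $se_w$ with $|w|=k$, as these sum to $s$. Then $\psi_\infty(r)\le(3/4)^k$ for all $k$, so $\psi_\infty(r)=0$, contradicting faithfulness on $sNs$. So this abelian algebra is diffuse. As $N$ is a type III factor with separable predual, $s\sim1$ and $sNs\cong N$. So the lemma holds for $N$.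

**Step 5: general $A$.** Take any faithful normal state $\varrho_0$ on $A$ and a maximal family of orthogonal minimal projections $e_i$ ($i=1,2,\dots$) of $A^{\varrho_0}$; put $q=\sum_ie_i$. Then $(1-q)A^{\varrho_0}(1-q)$ is diffuse. A masa $A_{00}$ in it is diffuse: if $r$ were a minimal projection of $A_{00}$, any projection $r'\le r$ of $(1-q)A^{\varrho_0}(1-q)$ would commute with $A_{00}$, hence lie in it, hence be $0$ or $r$, so $r$ would be minimal in the diffuse algebra.

Consider $e_iAe_i$. As $A$ is diffuse, $e_iAe_i\ne\mathbb Ce_i$. The centralizer of $\varrho_0|_{e_iAe_i}$ is $e_iA^{\varrho_0}e_i$: if $x\in e_iAe_i$ centralizes the restriction and $y\in A$, then since $e_i\in A^{\varrho_0}$, $\varrho_0(xy)=\varrho_0(x\,e_iye_i)=\varrho_0(e_iye_i\,x)=\varrho_0(yx)$. The other inclusion is clear. So this centralizer is $\mathbb Ce_i$ by minimality, and it contains the center of $e_iAe_i$. Thus $e_iAe_i$ is a factor, and by Step 1 it is of type III$_1$. By Step 4 there are a faithful normal state $\varrho_i$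 on $e_iAe_i$ and a diffuse abelian $A_{0i}$ in its centralizer with unit $e_i$. The functional $\varrho_0((1-q)\cdot(1-q))+\sum_i2^{-i}\varrho_i(e_i\cdot e_i)$ is faithful and normal; let $\varrho$ be its normalization. The algebra $A_{00}\oplus\bigoplus_iA_{0i}$ is diffuse abelian. It lies in $A^\varrho$: for $a\in A_{00}$ and $x\in A$, $\varrho_0((1-q)ax(1-q))=\varrho_0(a(1-q)x(1-q))=\varrho_0((1-q)x(1-q)a)=\varrho_0((1-q)xa(1-q))$, and the same computation with $\varrho_i$ works for $a\in A_{0i}$. $\square$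

## 10. Dyadic averaging, and the proof of solidity

Let $A_0\cong L^\infty[0,1]$ be a von Neumann algebra on $\mathcal H$ containing the identity, with projections $p_i^{(r)}$ corresponding to the dyadic intervals of generation $r$. Put
$$\Psi_r(T)=\sum_ip_i^{(r)}Tp_i^{(r)},\qquad\Psi=\lim_{r\to\mathcal U}\Psi_r\quad\text{(point-}\sigma\text{-weakly)},$$
with $\mathcal U$ a free ultrafilter on $\mathbb N$. The first lemma says that this averaging kills compact operators.

**Lemma 8.** For compact $T$, $\|\Psi_r(T)\|\to0$. In particular $\Psi(\mathbb K(\mathcal H))=0$.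

*Proof.* For $T=|\xi\rangle\langle\eta|$, $|\langle\Psi_r(T)\zeta,\zeta'\rangle|\le\sum_i\|p_i^{(r)}\xi\|\,\|p_i^{(r)}\eta\|\,\|p_i^{(r)}\zeta\|\,\|p_i^{(r)}\zeta'\|\le\max_i\|p_i^{(r)}\xi\|\,\|\eta\|\,\|\zeta\|\,\|\zeta'\|$ by Cauchy–Schwarz. The normal functional $a\mapsto\langle a\xi,\xi\rangle$ on $A_0\cong L^\infty[0,1]$ is given by an integrable density, so the maximum tends to $0$. Finite rank operators are norm dense in $\mathbb K(\mathcal H)$, and $\|\Psi_r\|\le1$. $\square$

**Lemma 9.** Let $M\subset\mathbb B(\mathcal H)$ ($\mathcal H$ separable) be a von Neumann algebra, $B\subset M$ a $\sigma$-weakly dense unital exact C$^*$-algebra, $B^\sharp\subset M'$ a unital C$^*$-algebra with $(B^\sharp)'=M$. Let $\mathfrak E\supset B\cup B^\sharp$ be a unital C$^*$-algebra in $\mathbb B(\mathcal H)$ and $\mathfrak L\subset\mathfrak E$ a closed ideal such that $B\odot B^\sharp\to\mathfrak E/\mathfrak L$, $b\otimes c\mapsto bc+\mathfrak L$, is min-continuous. Let $\varphi$ be a faithful normal state on $M$ and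 $A_0\subset M^\varphi$ diffuse abelian, $A_0\cong L^\infty[0,1]$, with $\Psi$ as above. If $\Psi(\mathfrak L)=0$, then $P=A_0'\cap M$ is amenable.

*Proof.* **Step 1: on $M$ the averaging is a normal expectation.** $\Psi$ is ucp. Since the $p_i^{(r)}$ commute with $A_0'$, $\Psi(xTy)=x\Psi(T)y$ for $x,y\in A_0'$. Since $\Psi_r(T)$ commutes with $p_i^{(r')}$ for $r'\le r$, the range of $\Psi$ is in $A_0'$. So $\Psi|_M$ maps $M$ into $P$, and it fixes $P$. As $p_i^{(r)}\in M^\varphi$, $\varphi(\Psi_r(x))=\sum_i\varphi(p_i^{(r)}xp_i^{(r)})=\varphi(x)$, hence $\varphi\circ\Psi|_M=\varphi$ because $\varphi$ is normal. Moreover $\sigma^\varphi$ fixes $A_0$ pointwise, so $P$ is $\sigma^\varphi$-invariant, and by Takesaki's theorem there is a $\varphi$-preserving expectation $E_P:M\to P$. For $x\in M$, $p\in P$,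
$$\varphi(p\Psi(x))=\varphi(\Psi(px))=\varphi(px)=\varphi(E_P(px))=\varphi(pE_P(x)).$$
Taking $p=(\Psi(x)-E_P(x))^*$ and using faithfulness, we get $\Psi|_M=E_P$.

**Step 2: a ucp map on $B\otimes B^\sharp$.** Since $\Psi(\mathfrak L)=0$, $\Psi$ induces a ucp map on $\mathfrak E/\mathfrak L$. Compose it with the $*$-homomorphism $B\otimes B^\sharp\to\mathfrak E/\mathfrak L$. The result is a ucp map $\Phi:B\otimes B^\sharp\to\mathbb B(\mathcal H)$ with $\Phi(b\otimes c)=\Psi(bc)=E_P(b)c$, where we used $c\in M'\subset A_0'$.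

**Step 3: from $B$ to $M$ by local reflexivity.** $B$ is exact, hence locally reflexive (Kirchberg; [BO, Ch. 9]): for every finite-dimensional operator system $\mathcal Y_1\subset B^{**}$ there is a net of contractive completely positive maps $\psi_i:\mathcal Y_1\to B$ converging point-weak$^*$ to the identity. Let $q:B^{**}\to M$ be the normal extension of the inclusion, which is onto. There is a central projection $z\in B^{**}$ such that $q$ restricts to an isomorphism $zB^{**}\cong M$; let $s:M\to zB^{**}\subset B^{**}$ be its inverse, so $q\circ s=\mathrm{id}$. For a finite-dimensional operator system $\mathcal Y\subset M$ take $\psi_i$ for $\mathcal Y_1=s(\mathcal Y)+\mathbb C1$. Then $\psi_i(s(x))=q(\psi_i(s(x)))\to q(s(x))=x$ $\sigma$-weakly for $x\in\mathcal Y$. For $x_j\in\mathcal Y$, $c_j\in B^\sharp$,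
$$\Big\|\sum_jE_P(\psi_i(s(x_j)))c_j\Big\|=\Big\|\Phi\Big(\sum_j\psi_i(s(x_j))\otimes c_j\Big)\Big\|\le\Big\|\sum_js(x_j)\otimes c_j\Big\|_{\min}=\Big\|\sum_jx_j\otimes c_j\Big\|_{\min}.$$
Here we used that contractive completely positive maps on operator systems are completely contractive, and that $s$ is an injective $*$-homomorphism. By normality of $E_P$ the left-hand elements converge $\sigma$-weakly, so $\|\sum_jE_P(x_j)c_j\|\le\|\sum_jx_j\otimes c_j\|_{\min}$. The same holds for matrices over $M\odot B^\sharp$. So $x\otimes c\mapsto E_P(x)c$ extends to a unital completely contractive map on $M\otimes B^\sharp$, and such a map is ucp.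

**Step 4: injectivity of $P$.** Restrict to $P\otimes B^\sharp$, where the map is $p\otimes c\mapsto pc$. By Arveson's extension theorem it extends to a ucp map $\tilde\Phi:\mathbb B(\mathcal H)\otimes B^\sharp\to\mathbb B(\mathcal H)$. On $1\otimes B^\sharp$ it is the $*$-homomorphism $1\otimes c\mapsto c$, so $1\otimes B^\sharp$ is in its multiplicative domain, and $\tilde\Phi(x\otimes1)c=\tilde\Phi(x\otimes c)=c\,\tilde\Phi(x\otimes1)$. So $\tilde\Phi(x\otimes1)\in(B^\sharp)'=M$. Thus $x\mapsto E_P(\tilde\Phi(x\otimes1))$ is a ucp map $\mathbb B(\mathcal H)\to P$ that is the identity on $P$, and $P$ is injective. $\square$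

**Proof of Theorem A, solidity.** Let $A\subset M$ be diffuse with expectation $E_A:M\to A$. $M$ has separable predual, so $A$ does too. Take $\varrho$ and a diffuse abelian $A_0\subset A^\varrho$ from Lemma 7; then $A_0\cong L^\infty[0,1]$. Put $\varphi=\varrho\circ E_A$, a faithful normal state on $M$. For $a\in A_0$ and $x\in M$, $\varphi(ax)=\varrho(aE_A(x))=\varrho(E_A(x)a)=\varphi(xa)$, so $A_0\subset M^\varphi$. By Section 8, Lemma 8, and Lemma 9 with $\mathfrak E=\mathbb B(\mathcal H)$, $\mathfrak L=\mathbb K(\mathcal H)$, the algebra $P=A_0'\cap M$ is amenable. Since $\varphi\circ E_A=\varphi$, Takesaki's theorem says that $A$ is $\sigma^\varphi$-invariant. Hence so is $A'\cap M\subset P$, and by Takesaki's theorem again $A'\cap M$ is the range of an expectation on $M$, and so, by restriction, of one on $P$. So $A'\cap M$ is amenable. $\blacksquare$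

## 11. Exact groups: entrywise compact matrices and subrelations

Now let $\Gamma$ be only exact. We keep $l$, $F_n$, $A_c$, $B$, $B^\sharp$, whose construction did not use biexactness; $B$ is exact by Proposition 6. Without $\xi$ we lose the control in the direction $k\to\infty$. The remedy is to work on $\mathcal K$ alone and to replace $\mathbb K(\mathcal H)$ by a larger ideal.

**Step 1: the map $\Theta_0$ on $\mathcal K$.** Let $I_0=(\Gamma\times\{0,1,\dots\})\sqcup\{*\}$,
$$C^0_{(h,0)}=\sqrt{l(h)}\,Q_h^{(h)},\qquad C^0_{(h,n)}=(F_nQ_h)^{(h)}\ (n\ge1),\qquad C^0_*=1,$$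
with labels $p(h,n)=h$, $p(*)=e$. As in Section 5, $C^0$ with its maximal domain in $\mathcal K$ is closed and densely defined, and $D_0=C^{0*}C^0\ge1$ because of the row $*$. By Lemma 1 with $m=l$, $D_0^{-1/2}$ is a norm limit of finite rank operators, so $D_0^{-1}$ is compact. Let $Z_0$ be the associated isometry and $\Theta_0(f)=Z_0^*(1\otimes f\circ p)Z_0\in\mathbb B(\mathcal K)$, a ucp map. We claim that, modulo $\mathbb K(\mathcal K)$,
$$U_g\Theta_0(f)U_g^*\equiv\Theta_0(g\cdot f),\qquad[\Theta_0(f),\alpha^{(h)}]\equiv0\quad(\alpha\in\mathcal A_0,\ h\in\Gamma).\tag{10}$$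

For $U_g$ let $\sigma(h,n)=(gh,n)$, $\sigma(*)=*$, and $C'=(U_g\otimes\sigma)C^0U_g^*$. By (2), $C'_{(h,0)}=\sqrt{l(g^{-1}h)}\,Q_{g^{-1}h}^{(h)}$, $C'_{(h,n)}=(F_nQ_{g^{-1}h})^{(h)}$ and $C'_*=1$. Lemma 4(b) with $m(h)=l(h)$, $m'(h)=l(g^{-1}h)$, followed by Lemma 4(a) with $c=c_{g^{-1},e}$, gives $\sum_i\|(C'_i-C^0_i)w\|^2\le\epsilon\sum_hl(h)\|Q_h^{(h)}w\|^2+c_\epsilon\|w\|^2$, since $\{l<r\}$ is finite for every $r$. The same holds for $g^{-1}$, so as in Step 2 of Proposition 5 the domains agree, Lemma 3 applies, and $\Theta_0(f)\equiv U_gZ_0^*(1\otimes f\circ p\circ\sigma)Z_0U_g^*$. The function $f\circ p\circ\sigma$ differs from $(g^{-1}\cdot f)\circ p$ only at $*$, and the resulting error is a multiple of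
$$Z_0^*(1\otimes1_{\{*\}})Z_0=\int_0^\infty(D_0+t)^{-2}dt=D_0^{-1},$$
conjugated by $U_g$, which is compact. This is the first half of (10), after replacing $f$ by $g\cdot f$. For unitary $\alpha\in\mathcal A_0$ take $C'=(\alpha^{(h)}\otimes1)C^0\alpha^{(h)*}$. Only the rows of site $h$ change, and by Lemma 4(c) the difference is bounded by $(4l(h)+4n(\alpha)+4\kappa_h)\|w\|^2$. The same holds for $\alpha^*$, so Lemma 3 gives the second half of (10) for unitaries, and they span.

**Step 2: the ideal of entrywise compact matrices.** Write operators on $\mathcal K\otimes\ell^2(\Gamma)$ as matrices $(T_{k,k'})$ with entries in $\mathbb B(\mathcal K)$. Let $\mathfrak E$ be the norm closure of the set of operators $T$ for which there is a finite $S\subset\Gamma\times\Gamma$ such that $T_{k,k'}=0$ unless $k=sk't$ for some $(s,t)\in S$. These $T$ form a $*$-algebra: if $k=sk't$ and $k'=s'k''t'$, then $k=ss'k''t't$; and $k=sk't$ means $k'=s^{-1}kt^{-1}$. Let $\mathfrak L=\{T\in\mathfrak E:T_{k,k'}\in\mathbb K(\mathcal K)\ \forall k,k'\}$,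 which is closed. It is a two-sided ideal: if $R$ belongs to the $*$-algebra and $T\in\mathfrak L$, then every entry of $RT$ and of $TR$ is a finite sum of products with a compact factor, because every row and column of $R$ has finitely many nonzero entries; for general $R\in\mathfrak E$ take norm limits.

$\mathfrak E$ contains $B$ and $B^\sharp$, as $a\otimes1$ and $a'$ are diagonal, $u_g$ is supported on $k=gk'$ and $\rho_t$ on $k=k't^{-1}$. It also contains $\Theta(f):=\Theta_0(f)\otimes1$. By (10), modulo $\mathfrak L$: $u_g\Theta(f)u_g^*=U_g\Theta_0(f)U_g^*\otimes1\equiv\Theta(g\cdot f)$; $\Theta(f)$ commutes with the $\alpha^{(h)}\otimes1$, hence with $A_c\otimes1$; it commutes exactly with $\rho_t$; and $[\Theta(f),(\alpha^{(h_0)})']=\bigoplus_k[\Theta_0(f),\alpha^{(kh_0)}]\in\mathfrak L$. The last commutators need not become small as $k\to\infty$, and for $\mathfrak L$ they need not. So $\Theta(f)$ commutes with $B^\sharp$ modulo $\mathfrak L$. By Proposition 6, $B\odot B^\sharp\to\mathfrak E/\mathfrak L$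 is min-continuous.

**Step 3: proof of the first statement of Theorem B.** Let $A\subset L^\infty(X)$ be diffuse, and put $A_0=A\cong L^\infty[0,1]$. Let $\varphi=\mu\circ E$ with $E:M\to L^\infty(X)$ the canonical expectation. Since $E$ is $L^\infty(X)$-bimodular and $L^\infty(X)$ is abelian, $L^\infty(X)\subset M^\varphi$. The projections $p_i^{(r)}\in A_0$ act on $\mathcal H$ as $p_i^{(r)}\otimes1$, so $\Psi_r$ acts entrywise. If $T\in\mathfrak L$, Lemma 8 in $\mathcal K$ shows that every entry of $\Psi_r(T)$ tends to $0$ in norm. As taking an entry is $\sigma$-weakly continuous, $\Psi(T)=0$. Lemma 9 gives that $A'\cap M$ is amenable. $\blacksquare$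

**Vocabulary for relations.** Let the action be essentially free and $\mu$ nonatomic. Then $M=L(\mathcal R)$, the von Neumann algebra of the orbit relation, generated by $L^\infty(X)$ and partial isometries $u_\phi$ for the partial isomorphisms $\phi$ with graph in $\mathcal R$. A subrelation $\mathcal S$ gives $L^\infty(X)\subset L(\mathcal S)\subset L(\mathcal R)$. For $\varphi=\mu\circ E$, $\sigma_t^\varphi$ multiplies $u_\phi$ by a unitary of $L^\infty(X)$, so $L(\mathcal S)$ is $\sigma^\varphi$-invariant and is the range of an expectation. The same applies to subrelations of $\mathcal R|_Y$. By Connes–Feldman–Weiss, a nonsingular countable relation is amenable iff its von Neumann algebra is injective. An ergodic relation $\mathcal S$ on a probability space is strongly ergodic if every sequence of measurable sets $B_j$ with $\mu(B_j\triangle\gamma B_j)\to0$ for all $\gamma$ in the full group of $\mathcal S$ satisfies $\mu(B_j)(1-\mu(B_j))\to0$. For instance, two sets of measure $\frac12$ that are interchanged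 show that invariance of the sequence cannot be dropped, while $B_j=\emptyset$ or $B_j=X$ are the trivial asymptotically invariant sequences.

**Step 4: a commuting criterion.** *Let $Y\subset X$ be non-null, $\mathfrak D\subset L^\infty(Y)$ a diffuse von Neumann subalgebra with unit $1_Y$, and $\mathcal T\subset\mathcal R|_Y$ a subrelation such that all functions in $\mathfrak D$ are $\mathcal T$-invariant. Then $L(\mathcal T)$ is injective.* The algebra $A=\mathfrak D\oplus L^\infty(X\setminus Y)$ is diffuse since $\mu$ is nonatomic. So $A'\cap M$ is amenable by Step 3, and so is its corner $1_Y(A'\cap M)1_Y$, which consists of the elements of $1_YM1_Y=L(\mathcal R|_Y)$ commuting with $\mathfrak D$. Invariant functions commute with $L(\mathcal T)$, so $L(\mathcal T)$ lies in this corner. It is the range of an expectation on the corner, by restricting the one from $L(\mathcal R|_Y)$. So $L(\mathcal T)$ is injective.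

**Step 5: splitting off the amenable part, and ergodic pieces.** Direct sums of injective algebras are injective. So countable unions of $\mathcal S$-invariant sets on which $\mathcal S$ is amenable are of the same kind, and by exhaustion there is a maximal $\mathcal S$-invariant set $Y_0$, up to null sets, with $\mathcal S|_{Y_0}$ amenable. Put $Y=X\setminus Y_0$. Then $\mathcal S|_{Y'}$ is nonamenable for every non-null invariant $Y'\subset Y$. We claim that $L^\infty(Y)^{\mathcal S}$ is atomic. Otherwise $L^\infty(Y')^{\mathcal S}$ is diffuse for some non-null invariant $Y'\subset Y$, and Step 4 with $\mathfrak D=L^\infty(Y')^{\mathcal S}$ and $\mathcal T=\mathcal S|_{Y'}$ shows that $\mathcal S|_{Y'}$ is amenable, a contradiction. Hence $Y=\bigsqcup_{n\ge1}Y_n$, at most countably many pieces, with $\mathcal S|_{Y_n}$ ergodic and nonamenable.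

**Step 6: strong ergodicity of each piece.** Suppose $\mathcal S|_{Y_n}$ is not strongly ergodic. Normalize $\mu$ on $Y_n$, and let $\{\gamma_i\}$ be a countable group generating $\mathcal S|_{Y_n}$. There are sets $B_j\subset Y_n$ with $\mu(B_j\triangle\gamma_i^{-1}B_j)\to0$ for all $i$ and $\mu(B_j)$ bounded away from $0$ and $1$. Passing to a subsequence, $1_{B_j}$ converges weak$^*$ to some $F\in L^\infty(Y_n)$. Since $1_{B_j}\circ\gamma_i=1_{\gamma_i^{-1}B_j}$ and composition with $\gamma_i$ is weak$^*$ continuous, $F\circ\gamma_i=F$. By ergodicity $F$ is a constant $c=\lim\mu(B_j)\in(0,1)$.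

Put $\beta=\frac12(1+\max(c,1-c))$, so $\max(c,1-c)<\beta<1$. For every measurable $Q$, $\mu(B_j\cap Q)\to c\mu(Q)$. So we may pass inductively to a further subsequence such that $\mu(B_j\triangle\gamma_i^{-1}B_j)\le2^{-j}$ for $i\le j$, and
$$\mu(B_{j+1}\cap Q)\le\beta\mu(Q),\qquad\mu(Q\setminus B_{j+1})\le\beta\mu(Q)$$
for each of the finitely many atoms $Q$ of the algebra generated by $B_1,\dots,B_j$. By additivity, the same holds for the atoms of the algebra generated by $B_m,\dots,B_j$, $m\le j$, as they are unions of such $Q$. Hence the atoms of the algebra generated by $B_m,\dots,B_j$ have measure at most $\beta^{j-m}$. A minimal projection of $A_m=\{1_{B_j}:j\ge m\}''\subset L^\infty(Y_n)$ would lie below one such atom for every $j$, which is impossible. So $A_m$ is diffuse for every $m$.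

Let $\mathcal S_m=\{(x,y)\in\mathcal S|_{Y_n}:1_{B_j}(x)=1_{B_j}(y)\ \forall j\ge m\}$. The functions in $A_m$ are $\mathcal S_m$-invariant, so $L(\mathcal S_m)$ is injective by Step 4. The relations $\mathcal S_m$ increase with $m$. The set of $x$ with $1_{B_j}(x)\ne1_{B_j}(\gamma_ix)$ is $B_j\triangle\gamma_i^{-1}B_j$, of measure at most $2^{-j}$ for $j\ge i$. By Borel–Cantelli, for every $i$ and a.e. $x$, $(x,\gamma_ix)\in\mathcal S_m$ for $m$ large. So the restrictions of $\gamma_i$ to $\{x:(x,\gamma_ix)\in\mathcal S_m\}$ exhaust $\gamma_i$, and $L(\mathcal S|_{Y_n})$ is the $\sigma$-weak closure of the increasing union of the $L(\mathcal S_m)$.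

Such a closure is injective. Indeed a von Neumann algebra is injective iff its commutant is. So there are ucp projections of $\mathbb B(\mathcal H_n)$ onto the decreasing algebras $L(\mathcal S_m)'$, where $\mathcal H_n$ is the Hilbert space of $L(\mathcal S|_{Y_n})$. A point-$\sigma$-weak limit point of them has range in $\bigcap_mL(\mathcal S_m)'=L(\mathcal S|_{Y_n})'$ and fixes this algebra, so $L(\mathcal S|_{Y_n})'$ is injective, and hence $L(\mathcal S|_{Y_n})$ is. Then $\mathcal S|_{Y_n}$ is amenable, a contradiction. So every $\mathcal S|_{Y_n}$, $n\ge1$, is strongly ergodic and nonamenable. $\blacksquare$
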